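\title{The proportion of nonunimodular zeros of $P(x,x^n)$}

\begin{abstract}
For a polynomial $P(x,y)$ with complex coefficients we count the zeros of $P(x,x^n)$ inside, on and outside the unit circle. If $P$ has positive degree in $y$, then each count equals, up to a bounded error, $n$ times the average over $|x|=1$ of the number of roots $y$ of $P(x,y)$ inside, on or outside the unit circle. Hence the proportion of nonunimodular zeros of $P(x,x^n)$ converges, at the rate $O(1/n)$, to an explicit limit. This proves a conjecture stated in a paper of Stankov for reciprocal $P$; reciprocity is not needed. The rate is optimal, every number in $[0,1]$ occurs as a limit, and the limit is rational or transcendental when the coefficients of $P$ are algebraic.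
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $f\in\mathbb C[x]$ be a nonzero polynomial, and count its zeros with multiplicity. We write $I(f)$, $U(f)$ and $O(f)$ for the numbers of zeros of modulus $<1$ (\emph{internal}), $=1$ (\emph{unimodular}) and $>1$ (\emph{external}), so that $I(f)+U(f)+O(f)=\deg f$. If $\deg f\ge1$, the proportion of zeros off the unit circle $\mathbb T=\{|x|=1\}$ is
\[
C(f)=\frac{I(f)+O(f)}{\deg f}=1-\frac{U(f)}{\deg f}.
\]
A polynomial $f$ of degree $d$ is \emph{self-reciprocal} if $f(x)=x^df(1/x)$. Its zeros are then closed under $\alpha\mapsto1/\alpha$, so $I(f)=O(f)$ and $C(f)=2O(f)/d$. If $f$ also has real coefficients, its zeros are symmetric under the reflection $\alpha\mapsto1/\bar\alpha$, whose fixed points form the circle $\mathbb T$; this is why many unimodular zeros are to be expected of such polynomials and why their proportion is a natural quantity.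

Sequences of self-reciprocal polynomials arise from a single polynomial in two variables. Call $P\in\mathbb C[x,y]$ \emph{reciprocal} if $x^my^kP(1/x,1/y)=P(x,y)$ for some integers $m,k\ge0$. Then $P(x,x^n)=x^{m+nk}P(1/x,x^{-n})$ for every $n\ge1$, so $P(x,x^n)$ is self-reciprocal once the power of $x$ that divides it is removed. The limit
\begin{equation}\label{eq:limit}
\lim_{n\to\infty}C\bigl(P(x,x^n)\bigr)
\end{equation}
is known to exist for a certain class of reciprocal polynomials of degree two in $y$. The problem, taken from Stankov's paper \cite{Stankov}, is the conjecture that \emph{the limit \eqref{eq:limit} exists for every nonconstant reciprocal $P$, with no restriction on its degree in $y$}. We prove this, and in fact for every nonconstant $P\in\mathbb C[x,y]$.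

The degree of $P(x,x^n)$ causes no difficulty. Write $P=\sum_{j=s}^{D}b_j(x)y^j$ with $b_s\ne0$ and $b_D\neq0$, so that $D=\deg_yP$ and $y^s$ is the exact power of $y$ dividing $P$. For $n>\deg_xP$ the exponents of $x$ in $b_j(x)x^{nj}$ lie in the interval $[nj,nj+\deg_xP]$, and these intervals are disjoint. No cancellation occurs, $P(x,x^n)\neq0$, and
\begin{equation}\label{eq:degree}
\deg P(x,x^n)=nD+\deg b_D,\qquad \operatorname{ord}_{x=0}P(x,x^n)=ns+\operatorname{ord}_{x=0}b_s .
\end{equation}

To guess the limit, take first $P=y-\beta$ with a constant $\beta\ne0$. The $n$ zeros of $x^n-\beta$ are spaced by the angle $2\pi/n$ and have modulus $|\beta|^{1/n}$; they are all internal, all unimodular or all external according as $|\beta|<1$, $|\beta|=1$ or $|\beta|>1$. For a general $P$, let $y_1(x),\dots,y_D(x)$ be the roots of $P(x,\cdot)$ for $x$ near a point $x_0\in\mathbb T$. The zeros of $P(x,x^n)$ near $x_0$ solve $x^n=y_j(x)$ for some $j$. While $x$ runs along an arc of length $2\pi/n$, the left side makes a full turn and the right side hardly moves. So the equation should behave like $x^n=y_j(x_0)$: each root $y_j$ should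 contribute $n/2\pi$ zeros per unit of arc length, placed inside, on or outside $\mathbb T$ as $y_j(x_0)$ is.

This suggests the following definitions. Let $D\ge1$. For each $\theta$ with $b_D(e^{i\theta})\ne0$, let $\nu^<_P(\theta)$, $\nu^=_P(\theta)$, $\nu^>_P(\theta)$ be the numbers of roots $y$ of $P(e^{i\theta},y)$, with multiplicity, such that $|y|<1$, $|y|=1$, $|y|>1$. The three numbers are defined for all but finitely many $e^{i\theta}$ and sum to $D$. We show in Section~\ref{sec:branches} that they are step functions. Their averages
\[
\iota_P=\frac1{2\pi}\int_0^{2\pi}\nu^<_P\,d\theta,\qquad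
\upsilon_P=\frac1{2\pi}\int_0^{2\pi}\nu^=_P\,d\theta,\qquad
\omega_P=\frac1{2\pi}\int_0^{2\pi}\nu^>_P\,d\theta
\]
satisfy $\iota_P+\upsilon_P+\omega_P=D$.

\begin{theorem}\label{thm:main}
Let $P\in\mathbb C[x,y]$ have degree $D\ge1$ in $y$, and let $F_n(x)=P(x,x^n)$. As $n\to\infty$,
\[
I(F_n)=n\,\iota_P+O(1),\quad U(F_n)=n\,\upsilon_P+O(1),\quad O(F_n)=n\,\omega_P+O(1),
\]
and $\deg F_n=nD+O(1)$. Hence $C(F_n)=L(P)+O(1/n)$, where
\[
L(P)=1-\frac{\upsilon_P}{D}=\frac1{2\pi D}\int_0^{2\pi}\#\{y:\ P(e^{i\theta},y)=0,\ |y|\ne1\}\,d\theta
\]
and roots are counted with multiplicity.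
\end{theorem}

For instance, let $P=y-x-1$. The only root is $y=1+e^{i\theta}$, of modulus $2|\cos(\theta/2)|$, which is less than $1$ exactly for $2\pi/3<\theta<4\pi/3$ and equal to $1$ at two points. So $x^n-x-1$ has $n/3+O(1)$ internal and $2n/3+O(1)$ external zeros.

\begin{corollary}\label{cor:conj}
For every nonconstant $P\in\mathbb C[x,y]$, in particular for every nonconstant reciprocal $P$, the limit \eqref{eq:limit} exists. The limit also exists if the power of $x$ dividing $P(x,x^n)$ is removed first, except when $P$ is a monomial, in which case only a constant remains and $C$ is not defined. If $s<D$, the limit after removal is $1-\upsilon_P/(D-s)$.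
\end{corollary}

\begin{proof}
If $D\ge1$, the first claim is Theorem~\ref{thm:main}. If $D=0$, then $P(x,x^n)$ does not depend on $n$. Now remove the power of $x$. If $s<D$, then $U$ is unchanged and by \eqref{eq:degree} the degree becomes $n(D-s)+O(1)$, which gives the limit $1-\upsilon_P/(D-s)$. If $s=D$, then $P=y^sb_s(x)$, and what remains is $b_s$ with its power of $x$ removed. This polynomial does not depend on $n$, and it is constant only if $P$ is a monomial.
\end{proof}

The heuristic has two weak points. The predicted zeros have modulus about $|y_j|^{1/n}$, so they crowd toward $\mathbb T$, and an approximate location does not tell on which side of $\mathbb T$, or whether on $\mathbb T$, a zero lies. Moreover, $y_j$ does not vary slowly near a branch point, where its derivative is unbounded. The proof therefore approximates nothing. Unimodular zeros are counted exactly, as the solutions of a real equation $n\theta-\varphi(\theta)\in2\pi\mathbb Z$, and the behavior near branch points is controlled by a B\'ezout bound that does not depend on $n$. Section~\ref{sec:example} shows this on a quadratic family. Sections~\ref{sec:reduction}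 and \ref{sec:branches} prepare the tools, Section~\ref{sec:unimodular} counts unimodular zeros, which suffices for the conjecture, and Section~\ref{sec:internal} separates internal from external zeros by the argument principle. Section~\ref{sec:values} shows that the rate $O(1/n)$ is optimal, decides when $L(P)=1$, shows that the set of limits is $[0,1]$, and proves that $L(P)$ is rational or transcendental for algebraic coefficients.

\section{A quadratic family}\label{sec:example}

For real $c\ge1$ let
\[
P_c(x,y)=y^2+c(x+1)y+x .
\]
It is reciprocal, since $xy^2P_c(1/x,1/y)=x+c(1+x)y+y^2$. Put $x=e^{i\theta}$ with $0<\theta<2\pi$ and $y=-e^{i\theta/2}w$. Since $x+1=2\cos(\theta/2)e^{i\theta/2}$, we get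
\[
P_c(x,y)=e^{i\theta}\bigl(w^2-2c\cos(\theta/2)\,w+1\bigr),\qquad |y|=|w|.
\]
The two roots $w$ have product $1$ and real sum. If $c\,|\cos(\theta/2)|>1$, they are real and distinct, one internal and one external. Otherwise they are $e^{\pm i\psi}$ with $\cos\psi=c\cos(\theta/2)$ and $0\le \psi\le\pi$. With $\theta_c=2\arccos(1/c)$, both roots are therefore unimodular on the arc $J=(\theta_c,2\pi-\theta_c)$, and neither is unimodular outside the closure of $J$. Thus $\upsilon_{P_c}=2|J|/2\pi=2-2\theta_c/\pi$, and
\begin{equation}\label{eq:LPc}
L(P_c)=\frac{\theta_c}{\pi}=\frac2\pi\arccos\frac1c .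
\end{equation}

Let $c>1$, and let us count the distinct unimodular zeros of $P_c(x,x^n)$ by hand. If $x\in\mathbb T$ is such a zero, then $y=x^n$ is a unimodular root of $P_c(x,\cdot)$, so $\theta$ lies in the closure of $J$ (the point $x=1$ is not a zero, as $P_c(1,1)=2+2c$). On $J$ the roots are $y_\pm=e^{i\varphi_\pm}$ with $\varphi_\pm=\pi+\theta/2\pm\psi$, and $x^n=y_\pm(x)$ holds if and only if
\[
h_\pm(\theta)=n\theta-\varphi_\pm(\theta)=\bigl(n-\tfrac12\bigr)\theta-\pi\mp\psi(\theta)
\]
lies in $2\pi\mathbb Z$; see Figure~\ref{fig:torus}. Differentiating $\cos\psi=c\cos(\theta/2)$ gives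
\[
\psi'(\theta)=\frac{c\sin(\theta/2)}{2\sqrt{1-c^2\cos^2(\theta/2)}}>0 ,
\]
so $\psi$ increases from $0$ to $\pi$ on $J$, and $\psi'\to\infty$ at both ends. The function $h_-$ is increasing, with total increase $(n-\frac12)|J|+\pi$, so it takes $n|J|/2\pi+O(1)$ values in $2\pi\mathbb Z$, each once. The function $h_+$, however, is decreasing near both ends of $J$, no matter how large $n$ is. This is the failure of the heuristic at a branch point.

Two facts repair it. First, a critical point of $h_+$ satisfies $2\psi'=2n-1$, and with $u=\cos^2(\theta/2)$ the square of this equation is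
\[
c^2(1-u)=(2n-1)^2(1-c^2u).
\]
For $n\geq2$ this is a linear equation with a unique solution $u$, which corresponds to at most two values of $\theta$. If $2n-1>c=2\psi'(\pi)$, then $h_+'(\pi)>0$, so $h_+$ decreases, increases, and decreases again. Second, on an interval where $h_+$ decreases, it drops by less than $\psi$ rises, hence by less than $\pi$. So $h_+$ also meets $2\pi\mathbb Z$ at $n|J|/2\pi+O(1)$ points, and $P_c(x,x^n)$ has $2n|J|/2\pi+O(1)=n\upsilon_{P_c}+O(1)$ distinct unimodular zeros.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\begin{scope}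
\clip (0,0) rectangle (6,6);
\foreach \x in {0,...,8} \draw[gray] ({\x*6/9},0) -- ({(\x+1)*6/9},6);
\draw[dashed] (2,0) -- (2,6);
\draw[dashed] (4,0) -- (4,6);
\draw[very thick,domain=-320:180,samples=150] plot ({acos(cos(\x)/2)/30},{(\x+180+acos(cos(\x)/2))/60});
\end{scope}
\draw (0,0) rectangle (6,6);
\node[below] at (0,0) {$0$};
\node[below] at (2,0) {$2\pi/3$};
\node[below] at (4,0) {$4\pi/3$};
\node[below] at (6,0) {$2\pi$};
\node[left] at (0,6) {$2\pi$};
\node[left] at (0,3) {$\varphi$};
\node[right] at (6,0.2) {$\theta$};
\end{tikzpicture}
\caption{The torus $x=e^{i\theta}$, $y=e^{i\varphi}$, with opposite sides of the square identified. The thick curve is the zero set of $y^2+2(x+1)y+x$ on the torus, and the thin segments form the curve $y=x^9$; their crossings are the unimodular zeros of $x^{18}+2(x+1)x^9+x$. Over $2\pi/3<\theta<4\pi/3$ the thick curve consists of a falling and a rising branch, which join with vertical tangents on the dashed lines. Near these two points the rising branch is steeper than any line of slope $n$.}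
\label{fig:torus}
\end{figure}

The computation used three facts: a root is unimodular on a whole arc or nowhere on it; the phase $\varphi$ is bounded, although $\varphi'$ is not; and the number of critical points of $n\theta-\varphi$ is bounded, because $n$ enters the equation for them only as a coefficient and not through the degree. In general these are Lemmas~\ref{lem:trichotomy}, \ref{lem:ends} and \ref{lem:tangency}.

\section{Reduction to one irreducible factor, and two uniform bounds}\label{sec:reduction}

The claim on $\deg F_n$ is contained in \eqref{eq:degree}, and the estimate for $C(F_n)$ follows from those for $U(F_n)$ and $\deg F_n$: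
\begin{equation}\label{eq:C}
C(F_n)=1-\frac{n\upsilon_P+O(1)}{nD+O(1)}=1-\frac{\upsilon_P}D+O(1/n).
\end{equation}
It remains to estimate $I$, $U$ and $O$. These counts are additive over products. So are $\nu^<$, $\nu^=$, $\nu^>$ off a finite set, since the roots of $P_1P_2(e^{i\theta},\cdot)$ are those of $P_1(e^{i\theta},\cdot)$ together with those of $P_2(e^{i\theta},\cdot)$; hence so are $\iota$, $\upsilon$, $\omega$. Factor
\begin{equation}\label{eq:factor}
P=g(x)\,y^s\prod_i Q_i^{e_i},
\end{equation}
where $g\in\mathbb C[x]$ and each $Q_i$ is irreducible in $\mathbb C[x,y]$, has $\deg_yQ_i\ge1$, and is not a constant multiple of $y$. The factor $g$ adds at most $\deg g$ to each of $I,U,O$ and has no roots in $y$ when $g(e^{i\theta})\neq0$. The factor $y$ becomes $x^n$, with $I=n$ and $U=O=0$, in agreement with $\nu^<=1$ and $\nu^==\nu^>=0$. So it suffices to treat one factor $Q_i$. This reduction is also the reason to drop reciprocity, which does not pass to factors: $2y^2-5y+2=(y-2)(2y-1)$ is reciprocal, and its factors are not.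

\medskip
\noindent\textbf{Standing notation for Sections \ref{sec:reduction}--\ref{sec:internal}.} The polynomial $Q=\sum_{j=0}^qa_j(x)y^j$ is irreducible in $\mathbb C[x,y]$, of degree $q\ge1$ in $y$, and not a constant multiple of $y$. Let $p=\deg_xQ$, let $\deg Q$ be the total degree, let $N$ be the number of monomials of $Q$, and let $B=(\deg Q)^2$. We put $f_n(x)=Q(x,x^n)$ and always take $n>p$. Then $(a,b)\mapsto a+nb$ is injective on pairs of integers with $0\le a\le p$, so $f_n$ has exactly $N$ terms and $\deg f_n=nq+\deg a_q$. The constants in $O(1)$ depend on $Q$ only.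
\medskip

We shall count distinct points of $\mathbb T$, whereas $U$ counts with multiplicity. The degree of $f_n$ grows, but its number of terms does not, and this bounds the multiplicities.

\begin{lemma}\label{lem:mult}
Every nonzero root of $f_n$ has multiplicity at most $N-1$.
\end{lemma}

\begin{proof}
Write $f_n=\sum_{i=1}^Nc_ix^{d_i}$ with distinct exponents $d_i$ and $c_i\ne0$. Suppose $x_0\ne0$ is a root of multiplicity at least $N$. The operator $x\,d/dx$ lowers the order of vanishing at $x_0$ by at most $1$, so applying it $r$ times gives $\sum_id_i^{\,r}\,(c_ix_0^{d_i})=0$ for $0\le r\le N-1$. The Vandermonde matrix $(d_i^{\,r})$ is invertible, so $c_ix_0^{d_i}=0$ for all $i$, a contradiction.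
\end{proof}

Next we need the general form of the equation for the critical points in Section~\ref{sec:example}. A critical point of $n\theta-\varphi$ is a point where the curve $Q=0$ is tangent to one of the curves $y=\gamma x^n$. These curves have degree $n$, but they are tangent to the vector field $x\,\partial_x+ny\,\partial_y$, whose coefficients are linear. Tangency is therefore detected by the polynomial
\[
R_n=xQ_x+n\,yQ_y ,
\]
whose degree does not depend on $n$. Recall \emph{B\'ezout's theorem}: two polynomials in $\mathbb C[x,y]$ of total degrees $d_1,d_2$ without a common nonconstant factor have at most $d_1d_2$ common zeros in $\mathbb C^2$.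

\begin{lemma}\label{lem:tangency}
For $n>p$, the polynomials $Q$ and $R_n$ have at most $B$ common zeros in $\mathbb C^2$.
\end{lemma}

\begin{proof}
Passing from $Q$ to $R_n$ multiplies the coefficient of $x^ay^b$ by $a+nb$; in particular $\deg R_n\le\deg Q$. Suppose that $Q$ divides $R_n$, the case $R_n=0$ included. Comparing degrees gives $R_n=\lambda Q$ with a constant $\lambda$, so $a+nb=\lambda$ for every monomial $x^ay^b$ of $Q$. By injectivity $Q$ is a single monomial. An irreducible monomial of positive degree in $y$ is a constant multiple of $y$, which is excluded. So the irreducible polynomial $Q$ does not divide $R_n$, the two have no common factor, and B\'ezout's theorem applies.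
\end{proof}

Each hypothesis is needed here. For $Q=y$ we have $R_n=nQ$; for $Q=y-x^p$ and $n=p$ we have $R_n=pQ$ and $f_n=0$; and for a square $Q=S^2$ both $Q$ and $R_n=2S(xS_x+nyS_y)$ vanish on the whole curve $S=0$.

\begin{lemma}\label{lem:distinct}
The number of distinct zeros of $f_n$ on $\mathbb T$ differs from $U(f_n)$ by at most $BN$.
\end{lemma}

\begin{proof}
The chain rule gives $xf_n'(x)=R_n(x,x^n)$. If $x_0$ is a multiple zero of $f_n$, then $(x_0,x_0^n)$ is a common zero of $Q$ and $R_n$. By Lemma~\ref{lem:tangency} there are at most $B$ such $x_0$, and by Lemma~\ref{lem:mult} those on $\mathbb T$ have multiplicity less than $N$.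
\end{proof}

\section{The roots of $Q(x,\cdot)$ for $x$ on the unit circle}\label{sec:branches}

We remove from $\mathbb T$ finitely many points so that on each remaining arc the roots are holomorphic functions of $x$ that never meet, never vanish, and never change their position relative to the unit circle. The last property requires the symmetry that governs unimodular roots. Let $\overline Q$ be the polynomial with conjugated coefficients, and put
\[
Q^\dagger(x,y)=x^py^q\,\overline Q(1/x,1/y).
\]
This is a nonzero polynomial of degree at most $p$ in $x$ and at most $q$ in $y$. So either $Q\nmid Q^\dagger$, or $Q^\dagger=\lambda Q$ with a constant $\lambda\neq0$. If $|x|=1$ and $Q(x,y)=0$, then conjugation gives $\overline Q(1/x,\bar y)=0$. Hence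
\begin{equation}\label{eq:reflect}
|x|=1,\quad y\neq0,\quad Q(x,y)=0\quad\Longrightarrow\quad Q^\dagger(x,1/\bar y)=0 .
\end{equation}
In words, the reflections in $\mathbb T$ of the roots of $Q(x,\cdot)$ are roots of $Q^\dagger(x,\cdot)$; a unimodular root, being its own reflection, is a common root of $Q(x,\cdot)$ and $Q^\dagger(x,\cdot)$.

To locate common roots we use elimination. Let $G\in\mathbb C[x,y]$ with $Q\nmid G$. By Gauss's lemma, $Q$ is irreducible in $\mathbb C(x)[y]$ and does not divide $G$ there. So $1$ is a $\mathbb C(x)[y]$-linear combination of $Q$ and $G$, and clearing denominators yields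
\begin{equation}\label{eq:elim}
r_G=A_1Q+A_2G\qquad\text{with }A_1,A_2\in\mathbb C[x,y]\text{ and }0\ne r_G\in\mathbb C[x].
\end{equation}
If $r_G(x_0)\neq0$, then $Q(x_0,\cdot)$ and $G(x_0,\cdot)$ have no common root. We fix such a polynomial $r_G$ for $G=Q_y$, which is nonzero and of smaller degree in $y$ than $Q$, so that $Q\nmid Q_y$; and, if $Q\nmid Q^\dagger$, for $G=Q^\dagger$.

The \emph{exceptional set} $E\subset\mathbb T$ consists of the point $1$, the zeros on $\mathbb T$ of $a_q\,a_0\,r_{Q_y}$, and, if $Q\nmid Q^\dagger$, the zeros on $\mathbb T$ of $r_{Q^\dagger}$. Here $a_0\ne0$, since otherwise $y$ would divide the irreducible polynomial $Q$, which is not a multiple of $y$ by a constant. So $E$ is finite and nonempty, and $\mathbb T\setminus E$ is a finite union of open arcs $J$. We identify each $J$ with an open interval of $\theta$ in $(0,2\pi)$ via $x=e^{i\theta}$, and $|J|$ is its length.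

Fix $J$. For small $\varepsilon>0$ the sector $\Omega=\{\rho e^{i\theta}:\theta\in J,\ |\rho-1|<\varepsilon\}$ contains no zero of $a_qa_0r_{Q_y}$, and it is simply connected. For $x\in\Omega$ the polynomial $Q(x,\cdot)$ has $q$ simple nonzero roots. By the implicit function theorem they are locally holomorphic functions of $x$, and by the monodromy theorem they extend to all of $\Omega$:
\begin{equation}\label{eq:branches}
Q(x,y)=a_q(x)\prod_{j=1}^q\bigl(y-y_j(x)\bigr),\qquad x\in \Omega,
\end{equation}
where $a_q$ has no zero in $\Omega$ and the \emph{branches} $y_j$ are holomorphic, nowhere zero, and pairwise distinct at every point. The point $1$ was put into $E$ to make $\Omega$ simply connected: for $Q=y^2-x$ the roots are simple and nonzero for all $x\in\mathbb T$, yet the two roots $\pm\sqrt x$ are exchanged when $x$ goes once around $\mathbb T$.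

We use twice the following observation, which we call the \emph{selection principle}. Let $u_1,\dots,u_q$ be continuous functions on an arc that are pairwise distinct at every point, and let $u$ be continuous with $u(x)\in\{u_1(x),\dots,u_q(x)\}$ for all $x$. Then $u=u_i$ on the whole arc for a single $i$, because the sets $\{u=u_i\}$ are closed, disjoint, and cover a connected set.

\begin{lemma}\label{lem:trichotomy}
For each $J$ and $j$, exactly one of $|y_j|<1$, $|y_j|=1$, $|y_j|>1$ holds throughout $J$. If $Q\nmid Q^\dagger$, the case $|y_j|=1$ does not occur.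
\end{lemma}

\begin{proof}
Since $|y_j|$ is continuous on $J$, it suffices to show that $|y_j|=1$ either nowhere or everywhere on $J$. If $Q\nmid Q^\dagger$, then $r_{Q^\dagger}$ has no zero in $J$, so $Q(x,\cdot)$ and $Q^\dagger(x,\cdot)$ have no common root for $x\in J$, and by \eqref{eq:reflect} no root of $Q(x,\cdot)$ is unimodular. If $Q^\dagger=\lambda Q$, then by \eqref{eq:reflect} the continuous function $1/\overline{y_j}$ on $J$ takes its values among the roots of $Q(x,\cdot)$. By the selection principle $1/\overline{y_j}=y_i$ on $J$ for one $i$. If $|y_j|=1$ at some point of $J$, then $y_i=y_j$ at that point, so $i=j$, and $|y_j|^2=y_j\overline{y_j}=1$ on all of $J$.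
\end{proof}

The zeros of $r_{Q^\dagger}$ must be removed for this lemma: for $Q=y-x-1$ the branch $1+x$ crosses the unit circle at $x=e^{\pm2\pi i/3}$.

We call a branch \emph{internal}, \emph{unimodular} or \emph{external} on $J$ according to the three cases. The numbers of such branches are the values of $\nu^<_Q,\nu^=_Q,\nu^>_Q$ on $J$. These functions are thus constant on each $J$, and
\begin{equation}\label{eq:averages}
\iota_Q=\frac1{2\pi}\sum_J|J|\,\nu^<_Q(J),\qquad \upsilon_Q=\frac1{2\pi}\sum_J|J|\,\nu^=_Q(J),\qquad \omega_Q=\frac1{2\pi}\sum_J|J|\,\nu^>_Q(J).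
\end{equation}
By \eqref{eq:factor} and additivity, $\nu^<_P,\nu^=_P,\nu^>_P$ are step functions for every $P$ with $D\geq1$.

At an end of $J$ a branch may tend to $0$ or $\infty$ or collide with another branch. We need to know that its argument nevertheless does not wind indefinitely. Recall \emph{Puiseux's theorem}: for every $x_0\in\mathbb C$ there are an integer $e\ge1$, a number $\delta>0$, and Laurent series $\eta_1(t),\dots,\eta_q(t)$ with finitely many negative powers of $t$, convergent for $0<|t|<\delta$, such that $Q(x_0+t^e,y)=a_q(x_0+t^e)\prod_k(y-\eta_k(t))$ for $0<|t|<\delta$. We also record the identity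
\begin{equation}\label{eq:chord}
e^{ia}-e^{ib}=2i\sin\frac{a-b}2\;e^{i(a+b)/2}\qquad(a,b\in\mathbb R).
\end{equation}

\begin{lemma}\label{lem:ends}
Let $x_0$ be an end of $J$, and let $J'\subset J$ be a subarc ending at $x_0$ on which $f_n$ has no zero. Then every continuous argument of $y_j$ and every continuous argument of $x^n-y_j(x)$ on $J'$ has a finite limit at $x_0$.
\end{lemma}

\begin{proof}
Shrink $J'$ so that $|x-x_0|<\delta^e$ on $J'$. Let $x_0=e^{i\theta_0}$, where $\theta_0$ is the endpoint of the interval $J'$. By \eqref{eq:chord}, $x-x_0=2i\sin\frac{\theta-\theta_0}2\,e^{i(\theta+\theta_0)/2}$, and the sine has constant sign on $J'$. So $x-x_0$ has a continuous argument on $J'$ with a limit at $x_0$, and therefore so does the continuous $e$-th root $t(x)=|x-x_0|^{1/e}\exp\bigl(i\arg(x-x_0)/e\bigr)$. The functions $\eta_k(t(x))$ are continuous on $J'$ and list the $q$ distinct roots of $Q(x,\cdot)$. By the selection principle $y_j(x)=\eta_k(t(x))$ on $J'$ for one $k$, and then $x^n-y_j(x)=(x_0+t^e)^n-\eta_k(t)$ at $t=t(x)$. Both Laurent series are nonzero, because $y_j$ and $x^n-y_j$ have no zero on $J'$. A nonzero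 Laurent series with finitely many negative powers has the form $\gamma t^r(1+O(t))$ with $\gamma\neq0$ and $r\in\mathbb Z$. Its argument is $\arg \gamma+r\arg t+\arg(1+O(t))$, which has a limit as $x\to x_0$ in $J'$.
\end{proof}

For an open interval $K=(\alpha,\beta)$ and a continuous real function $\psi$ on $K$ with finite limits at both ends, let $\Delta_K\psi=\psi(\beta-)-\psi(\alpha+)$. For a continuous nonvanishing complex function $u$ on the arc $K$, let $\Delta_K\arg u$ be the same quantity for a continuous argument of $u$, when the limits exist; two continuous arguments differ by a constant, so the choice does not matter.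

\section{Unimodular zeros}\label{sec:unimodular}

\begin{proposition}\label{prop:U}
$U(f_n)=n\,\upsilon_Q+O(1)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:distinct} we may count distinct zeros, and we may ignore the finitely many points of $E$. On an arc $J$, formula \eqref{eq:branches} gives $f_n(x)=a_q(x)\prod_j(x^n-y_j(x))$ with $a_q(x)\neq0$. A zero $x\in J$ satisfies $x^n=y_j(x)$ for exactly one $j$, as the branches are distinct. Then $|y_j(x)|=1$, so $y_j$ is unimodular on $J$ by Lemma~\ref{lem:trichotomy}. In view of \eqref{eq:averages}, it suffices to show that for each of the finitely many pairs $(J,j)$ with $y_j$ unimodular on $J$, the number $M$ of $x\in J$ with $x^n=y_j(x)$ is $n|J|/2\pi+O(1)$.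

Write $y_j(e^{i\theta})=e^{i\varphi(\theta)}$ with $\varphi$ real-analytic on $J$. By Lemma~\ref{lem:ends}, $\varphi$ has finite limits at the ends of $J$, so $V=\sup_J\varphi-\inf_J\varphi$ is finite; it does not depend on $n$. The number $M$ counts the $\theta\in J$ with
\[
h(\theta)=n\theta-\varphi(\theta)\in2\pi\mathbb Z .
\]

\emph{Critical points of $h$.} Differentiating $y_j(e^{i\theta})=e^{i\varphi(\theta)}$ gives $ix\,y_j'(x)=i\varphi'(\theta)y_j(x)$ at $x=e^{i\theta}$. Differentiating $Q(x,y_j(x))=0$ gives $Q_x+y_j'\,Q_y=0$ at the point $(x,y_j(x))$. Multiplying by $x$, we find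
\[
xQ_x+\varphi'(\theta)\,yQ_y=0\qquad\text{at }(x,y)=(x,y_j(x)).
\]
If $h'(\theta)=0$, then $\varphi'(\theta)=n$, and $(x,y_j(x))$ is a common zero of $Q$ and $R_n$. Distinct $\theta\in J$ give distinct points, so $h$ has at most $B$ critical points by Lemma~\ref{lem:tangency}.

\emph{Counting.} The critical points cut $J$ into at most $B+1$ open intervals $K$. On each of them $h'$ has constant sign, so $h$ maps $K$ bijectively onto an open interval of length $|\Delta_Kh|$. The number of points of $2\pi\mathbb Z$ in an open interval of length $\ell$ differs from $\ell/2\pi$ by at most $1$. Allowing also for the critical points themselves, we get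
\[
\Bigl|M-\frac1{2\pi}\sum_K|\Delta_Kh|\Bigr|\le 2B+1 .
\]
Now
\[
\sum_K|\Delta_Kh|=\Delta_Jh+2\sum_{K:\ h\text{ decreases}}|\Delta_Kh|,\qquad \Delta_Jh=n|J|-\Delta_J\varphi ,
\]
and $|\Delta_J\varphi|\le V$. On an interval $K$ where $h$ decreases, the term $n\theta$ works against the decrease: $|\Delta_Kh|=\Delta_K\varphi-n|K|\le V$. Altogether
\[
\Bigl|M-\frac{n|J|}{2\pi}\Bigr|\le 2B+1+\frac{(2B+3)V}{2\pi}.\qedhere
\]
\end{proof}

By the reduction in Section~\ref{sec:reduction}, $U(F_n)=n\upsilon_P+O(1)$ for every $P$ with $D\ge1$. With \eqref{eq:C} this proves $C(F_n)=L(P)+O(1/n)$, and with it Corollary~\ref{cor:conj}, whose proof uses only $U$ and the degree.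

\section{Internal and external zeros}\label{sec:internal}

The argument principle counts internal zeros by the winding of $f_n$ along $\mathbb T$, provided $f_n$ has no zeros there. Our $f_n$ may have a positive proportion of its zeros on $\mathbb T$, and on a smaller circle we would lose the comparison of $|y_j|$ with $|x^n|=1$. So we stay on $\mathbb T$ and cut it at the zeros; each unimodular zero is then counted with weight $\frac12$.

\begin{lemma}\label{lem:arg}
Let $f\neq0$ be a polynomial and let $Z\subset\mathbb T$ be a finite nonempty set containing all zeros of $f$ on $\mathbb T$. Then $\Delta_K\arg f$ exists for each component $K$ of $\mathbb T\setminus Z$, and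
\[
\frac1{2\pi}\sum_K\Delta_K\arg f=I(f)+\tfrac12U(f).
\]
\end{lemma}

\begin{proof}
Both sides are additive over products and vanish for constants, so let $f=x-\alpha$. If $|\alpha|\ne1$, then $f$ has no zero on $\mathbb T$ and the sum is the total change of $\arg f$ once around $\mathbb T$. This is $2\pi$ times the winding number of $\mathbb T$ about $\alpha$, that is, $2\pi$ for $|\alpha|<1$ and $0$ for $|\alpha|>1$. If $\alpha=e^{i\theta_0}$, then $\alpha\in Z$, and by \eqref{eq:chord} the function $\frac\pi2+\frac{\theta+\theta_0}2$ is a continuous argument of $f$ for $\theta_0<\theta<\theta_0+2\pi$. Its total change is $\pi$.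
\end{proof}

\begin{proposition}\label{prop:IO}
$I(f_n)=n\,\iota_Q+O(1)$ and $O(f_n)=n\,\omega_Q+O(1)$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:arg} to $f_n$, with $Z$ the union of $E$ and the set of zeros of $f_n$ on $\mathbb T$. Each component $K$ of $\mathbb T\setminus Z$ lies in an arc $J$, and on $K$ we have $\arg f_n=\arg a_q+\sum_j\arg(x^n-y_j)$. The number of components may grow with $n$, so an error $O(1)$ per component would be too large. We therefore evaluate, for each factor $u$ of $f_n$ on $J$, the whole sum $S_J(u)=\sum_{K\subset J}\Delta_K\arg u$. If $u$ has no zero on $J$, the sum telescopes to $\Delta_J\arg u$. This applies to $a_q$, and to $x^n-y_j$ when $y_j$ is not unimodular on $J$; in the latter case the limits at the ends of $J$ exist by Lemma~\ref{lem:ends}.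

\emph{The factor $a_q$.} Lemma~\ref{lem:arg} with $Z=E$ gives $\sum_JS_J(a_q)=2\pi I(a_q)+\pi U(a_q)$, which does not depend on $n$.

\emph{An internal branch.} Write $x^n-y_j=x^n(1-y_jx^{-n})$. The first factor has argument $n\theta$. The second has positive real part on $J$, so its principal argument is continuous with values in $(-\frac\pi2,\frac\pi2)$ and changes by at most $\pi$. Thus $|S_J(x^n-y_j)-n|J||\le\pi$.

\emph{An external branch.} Write $x^n-y_j=-y_j(1-x^n/y_j)$. Again the second factor has positive real part, so $|S_J(x^n-y_j)-\Delta_J\arg y_j|\le\pi$. The number $\Delta_J\arg y_j$ is finite by Lemma~\ref{lem:ends} and does not depend on $n$. Thus $S_J(x^n-y_j)=O(1)$.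

\emph{A unimodular branch.} With $\varphi$ as in Section~\ref{sec:unimodular}, identity \eqref{eq:chord} gives
\[
x^n-y_j=2i\sin\frac{n\theta-\varphi}2\;e^{i(n\theta+\varphi)/2}.
\]
On each $K$ the sine has no zero, hence constant sign, so $\Delta_K\arg(x^n-y_j)=\frac12\Delta_K(n\theta+\varphi)$. The function $n\theta+\varphi$ is continuous on all of $J$, so the sum telescopes again: $S_J(x^n-y_j)=\frac12(n|J|+\Delta_J\varphi)=\frac12n|J|+O(1)$.

Summing over the finitely many pairs $(J,j)$ and using \eqref{eq:averages}, we obtain
\[
I(f_n)+\tfrac12U(f_n)=n\bigl(\iota_Q+\tfrac12\upsilon_Q\bigr)+O(1).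
\]
Proposition~\ref{prop:U} now gives the estimate for $I(f_n)$. The estimate for $O(f_n)$ follows from $I+U+O=\deg f_n=nq+O(1)$ and $\iota_Q+\upsilon_Q+\omega_Q=q$.
\end{proof}

Propositions~\ref{prop:U} and \ref{prop:IO}, the reduction in Section~\ref{sec:reduction}, and formulas \eqref{eq:degree} and \eqref{eq:C} prove Theorem~\ref{thm:main}.

\section{The rate of convergence and the values of the limit}\label{sec:values}

\subsection*{The rate}
The error term $O(1/n)$ cannot be improved, even for reciprocal $P$. Let $P=(x+2)(2x+1)(y+1)$. Then $x^2y\,P(1/x,1/y)=(1+2x)(2+x)(1+y)=P$, and $L(P)=0$ because the only root $y=-1$ is unimodular. The polynomial $P(x,x^n)$ has the zeros $-2$, $-\frac12$ and the $n$ unimodular zeros of $x^n+1$, so $C(P(x,x^n))=2/(n+2)$.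

\subsection*{The extreme values}

\begin{proposition}\label{prop:dichotomy}
Let $D\ge1$. The following are equivalent:
\begin{enumerate}
\item[(i)] $L(P)=1$;
\item[(ii)] $U(P(x,x^n))$ is bounded;
\item[(iii)] no irreducible factor $Q$ of $P$ with $\deg_yQ\ge1$ has infinitely many zeros in $\mathbb T\times\mathbb T$.
\end{enumerate}
If they fail, then $U(P(x,x^n))$ grows linearly, with slope $\upsilon_P>0$.
\end{proposition}

\begin{proof}
Condition (i) means $\upsilon_P=0$. Since $U(P(x,x^n))=n\upsilon_P+O(1)$, this is equivalent to (ii), and the last claim follows. By additivity, $\upsilon_P=0$ if and only if $\upsilon_Q=0$ for every irreducible factor $Q$ with $\deg_yQ\ge1$. So it suffices to show that $\upsilon_Q>0$ if and only if $Q$ has infinitely many zeros in $\mathbb T\times\mathbb T$. For $Q=y$ neither holds. Let $Q$ be as in the standing notation. If $\upsilon_Q>0$, some branch $y_j$ is unimodular on an arc $J$, and the points $(x,y_j(x))$ with $x\in J$ are infinitely many zeros in $\mathbb T\times\mathbb T$. Conversely, $Q(x_0,\cdot)\neq0$ for every $x_0$, since otherwise $x-x_0$ would divide the irreducible polynomial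 $Q$, forcing $\deg_yQ=0$. So only finitely many zeros of $Q$ have $x\in E$. If $Q$ has infinitely many zeros in $\mathbb T\times\mathbb T$, one of them has $x$ in an arc $J$, and by Lemma~\ref{lem:trichotomy} a branch is unimodular on all of $J$. Hence $\upsilon_Q>0$.
\end{proof}

In particular, $L(P)=1$ whenever no irreducible factor $Q$ of $P$ with $\deg_yQ\ge1$ satisfies $Q^\dagger=\lambda Q$ for a constant $\lambda$: by the last sentence of Lemma~\ref{lem:trichotomy}, every factor then has $\upsilon_Q=0$. At the other extreme, $L(P)=0$ means that the step function $\nu^=_P\le D$ has average $D$, so $L(P)=0$ if and only if for all but finitely many $x\in\mathbb T$ all roots of $P(x,\cdot)$ are unimodular.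

\subsection*{The set of limits}

\begin{proposition}\label{prop:range}
The set of limits $L(P)$ is $[0,1]$. Every value in $[0,1]$ occurs for a real reciprocal polynomial of degree two in $y$.
\end{proposition}

\begin{proof}
Since $0\le\upsilon_P\le D$, we have $0\le L(P)\le1$. By \eqref{eq:LPc}, $L(P_c)=\frac2\pi\arccos(1/c)$, which takes every value in $[0,1)$ as $c$ runs through $[1,\infty)$. The reciprocal polynomial $y^2+3y+1$ has the roots $(-3\pm\sqrt5)/2$, which are real and different from $\pm1$, so $L(y^2+3y+1)=1$.
\end{proof}

\subsection*{Arithmetic of the limit}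
By \eqref{eq:averages}, $2\pi\upsilon_P$ is an integer combination of lengths of arcs with endpoints in the exceptional sets. If these endpoints are algebraic, a transcendence theorem applies. Recall the \emph{Gelfond--Schneider theorem}: if $a\ne0,1$ is algebraic and $b$ is algebraic and irrational, then every value of $a^b=\exp(b\log a)$ is transcendental.

\begin{proposition}\label{prop:arith}
If $P$ has algebraic coefficients and $D\ge1$, then $L(P)$ is rational or transcendental.
\end{proposition}

\begin{proof}
Let $\overline{\mathbb Q}\subset\mathbb C$ be the field of algebraic numbers, and factor $P$ into irreducibles in $\overline{\mathbb Q}[x,y]$. Each factor $Q$ stays irreducible in $\mathbb C[x,y]$. Indeed, for fixed $d_1,d_2\ge1$ with $d_1+d_2=\deg Q$, the equation $Q=S_1S_2$ with $\deg S_i\le d_i$ is a system of polynomial equations over $\overline{\mathbb Q}$ for the coefficients of $S_1,S_2$; if it has no solution in $\overline{\mathbb Q}$, then by the Nullstellensatz $1$ lies in the ideal it generates, and it has no solution in $\mathbb C$ either. So in \eqref{eq:factor} we may take all $Q_i$ with algebraic coefficients.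

Let $Q$ be one of the $Q_i$. Then $a_0$, $a_q$, $Q_y$ have algebraic coefficients, and so does $Q^\dagger$, because the complex conjugate of an algebraic number is algebraic. The elimination \eqref{eq:elim} can be carried out in $\overline{\mathbb Q}(x)[y]$, so $r_{Q_y}$ and $r_{Q^\dagger}$ may be chosen in $\overline{\mathbb Q}[x]$. Then all points of $E$ are algebraic, and $e^{i|J|}$, the quotient of the two endpoints of $J$, is algebraic for every arc $J$. By \eqref{eq:averages} and additivity, $e^{2\pi i\upsilon_P}$ is a product of such numbers, hence algebraic. Since $DL(P)=D-\upsilon_P$, the number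
\[
e^{2\pi iDL(P)}=e^{-2\pi i\upsilon_P}
\]
is algebraic. It equals $\exp(2DL(P)\cdot i\pi)$, which is a value of $(-1)^{2DL(P)}$. By the Gelfond--Schneider theorem, $2DL(P)$ is not an irrational algebraic number, and the same then holds for $L(P)$.
\end{proof}

Both cases occur for reciprocal polynomials with integer coefficients. By \eqref{eq:LPc}, $L(P_2)=\frac2\pi\cdot\frac\pi3=\frac23$. On the other hand, $L(P_3)=\frac2\pi\arccos\frac13$ is transcendental. For if it were rational, then $\alpha=\arccos\frac13$ would be a rational multiple of $\pi$, and $\frac23=2\cos\alpha=e^{i\alpha}+e^{-i\alpha}$ would be a sum of two roots of unity, hence an algebraic integer; but a rational algebraic integer is an integer.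

\begin{thebibliography}{9}

\bibitem{Stankov}
Dragan Stankov, \emph{Approximation of the number of nonunimodular zeros of a self-reciprocal polynomial}, arXiv:2509.01015 (2025).

\end{thebibliography}
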